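\title{The maps from the critical sandpile model to the harmonic model have uncountable fibers}

\begin{abstract}
The critical abelian sandpile model on $\mathbb Z^d$ is mapped to the harmonic model, the compact group of harmonic functions from $\mathbb Z^d$ to $\mathbb R/\mathbb Z$, by convolution with the summable kernels $g^*\cdot w$, where $w$ is the lattice Green function and $g$ runs through an ideal $I_d$ of Laurent polynomials. A conjecture posed by Schmidt and Verbitskiy states that, for any measure of maximal entropy, almost every configuration is determined by its images under these maps. We disprove it for every $d\ge2$ and every measure of maximal entropy: almost every configuration shares its images with uncountably many others. The spectral theorem lifts the maps, almost everywhere and equivariantly, to a compact group that extends their natural target by a torus of dimension $d(d+1)/2-1$, and the lift is Haar distributed. We also show that the fibers carry no entropy, and that two bounded integer configurations have the same images exactly when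 they differ by the Laplacian of an integer function that is $o(|n|^3)$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Sandpiles and the harmonic model}
Fix $d\ge2$. Write $m\sim n$ if $m,n\in\mathbb Z^d$ are neighbors, that is, $|m-n|_1=1$, and put $\deg_F(n)=|\{m\in F:m\sim n\}|$ for $F\subset\mathbb Z^d$. A finite nonempty set $F$ is \emph{forbidden} for a configuration $v\in\{0,1,\dots,2d-1\}^{\mathbb Z^d}$ if $v_n<\deg_F(n)$ for every $n\in F$. The simplest forbidden set is a pair of neighbors that both have height $0$. The \emph{critical abelian sandpile model} $\mathcal R$ is the set of configurations for which no set is forbidden. It is closed and invariant under the shifts $(\sigma^mv)_n=v_{n+m}$. A \emph{measure of maximal entropy} is a shift-invariant Borel probability measure on $\mathcal R$ whose entropy equals the topological entropy of the shift action on $\mathcal R$.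

Let $R=\mathbb Z[u_1^{\pm1},\dots,u_d^{\pm1}]$. An element $g=\sum_mc_mu^m$ of $R$ acts on functions on $\mathbb Z^d$ by $(g\cdot h)(n)=\sum_mc_mh(n-m)$, and $g^*=\sum_mc_mu^{-m}$. The element
\[
f=2d-\sum_{i=1}^d(u_i+u_i^{-1})=f^*
\]
acts as the Laplacian, $(f\cdot h)(n)=\sum_{m\sim n}(h(n)-h(m))$. \emph{Toppling} a site, which removes $2d$ grains from it and gives one to each neighbor, subtracts from the configuration the Laplacian of the indicator function of the site. On a finite set $\Lambda$, the configurations without forbidden subsets form a system of representatives for the integer configurations modulo topplings (Proposition~\ref{prop:finite}), so they are in bijection with a finite abelian group. It is natural to ask which group plays this role in infinite volume.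

Let $\mathbb T=\mathbb R/\mathbb Z$ and let $\rho$ denote reduction mod $1$, applied coordinatewise. The \emph{harmonic model} is the compact group $X_f=\{x\in\mathbb T^{\mathbb Z^d}:f\cdot x=0\}$. If $v$ is integer-valued and $f\cdot h=v$ with $h$ real-valued, then $\rho(h)\in X_f$, and toppling $v$ changes $h$ by an integer-valued function. So one would like to invert the Laplacian and reduce mod $1$. Put
\[
\hat f(t)=2d-2\sum_{j=1}^d\cos2\pi t_j=\sum_{j=1}^d4\sin^2\pi t_j ,
\]
and let $w$ be the lattice Green function,
\[
w_n=\int_{[0,1]^d}\frac{e^{2\pi i\langle n,t\rangle}}{\hat f(t)}\,dt\quad(d\ge3),\qquad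
w_n=\int_{[0,1]^2}\frac{e^{2\pi i\langle n,t\rangle}-1}{\hat f(t)}\,dt\quad(d=2).
\]
It is real and even, and $f\cdot w=\delta$, the indicator function of $0$. Convolution with $w$ makes no sense for a general bounded $v$ unless one first improves the kernel. Let
\[
I_d=\{g\in R:\ g\cdot w\in\ell^1(\mathbb Z^d)\},\qquad K_g=g^*\cdot w .
\]
The set $I_d$ is an ideal of $R$ containing $f$. Since $w$ is even, $K_g(n)=(g\cdot w)(-n)$, so $K_g\in\ell^1$ exactly when $g\in I_d$. For $g\in I_d$ define
\[
\xi_g:\ell^\infty(\mathbb Z^d,\mathbb Z)\to\mathbb T^{\mathbb Z^d},\qquad \xi_g(v)=\rho(K_g*v),\qquad (K_g*v)(n)=\sum_{m}v_mK_g(n-m).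
\]
From $f\cdot K_g=g^*\cdot\delta$ we get, for $g\in I_d$ and every bounded real function $b$,
\begin{equation}\label{eq:conv}
f\cdot(K_g*b)=K_g*(f\cdot b)=g^*\cdot b .
\end{equation}
With $b=v$ this shows that $\xi_g(v)\in X_f$. Write $\xi_{I_d}(v)=\xi_{I_d}(\tilde v)$ if $\xi_g(v)=\xi_g(\tilde v)$ for every $g\in I_d$. The following conjecture is posed in \cite{SV}.

\medskip
\noindent\textbf{Conjecture.} \emph{For $d\ge2$, the set}
\begin{equation}\label{eq:conj}
\{v\in\mathcal R:\text{ there is }\tilde v\in\mathcal R\text{ with }\tilde v\ne v\text{ and }\xi_{I_d}(v)=\xi_{I_d}(\tilde v)\}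
\end{equation}
\emph{has measure $0$ with respect to any measure of maximal entropy.}
\medskip

The finite-volume picture points to this answer. By \eqref{eq:conv}, the maps $\xi_g$ do not see $f\cdot h$ when $h$ is integer-valued and finitely supported, but two distinct elements of $\mathcal R$ never differ by such an $f\cdot h$ (Remark~\ref{rem:finitesupport}). More generally, two elements of $\mathcal R$ with the same image differ by $f\cdot h$ with $h$ integer-valued, and inside a box their difference is controlled by the values of $h$ on the boundary of the box. One may expect this boundary effect to disappear for typical configurations as the box grows. It does not, because $h$ can grow quadratically.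

\subsection{Results}
We first combine the maps $\xi_g$ into one. For a countable $R$-module $M$, the dual $\widehat M=\mathrm{Hom}(M,\mathbb T)$ is a compact metrizable abelian group with the $\mathbb Z^d$-action $(\alpha^m\chi)(a)=\chi(u^ma)$, and $\lambda_{\widehat M}$ denotes its Haar probability measure. Put $Z=\widehat{I_d/(f)}$, and for $v\in\ell^\infty(\mathbb Z^d,\mathbb Z)$ and $g\in I_d$ let
\[
\Xi(v)(g)=\xi_g(v)_0=\rho\Bigl(\sum_mK_g(-m)\,v_m\Bigr).
\]
This is additive in $g$ and in $v$. Since $K_{u^ng}(m)=K_g(m+n)$, we have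
\begin{equation}\label{eq:Xi}
(K_{u^ng}*v)(0)=(K_g*v)(n)=(K_g*\sigma^nv)(0).
\end{equation}
For $g=f$, where $K_f=\delta$, this says that the sum defining $\Xi(v)(u^nf)$ is the integer $v_n$. Hence $\Xi(v)$ vanishes on $(f)$, and $\Xi(v)\in Z$. Identity \eqref{eq:Xi} also gives $\xi_g(v)_n=\Xi(v)(u^ng)$ and $\Xi\circ\sigma^n=\alpha^n\circ\Xi$. Therefore
\[
\xi_{I_d}(v)=\xi_{I_d}(\tilde v)\iff\Xi(v)=\Xi(\tilde v).
\]
For a finite set $S\subset\mathbb Z$, the map $\Xi$ is continuous on $S^{\mathbb Z^d}$, since each series above converges uniformly there.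

Recall the disintegration theorem: if $p:X\to Z$ is a Borel map of compact metrizable spaces, $\mu$ a Borel probability measure on $X$ and $\nu=p_*\mu$, then there is a measurable family of probability measures $\mu_z$ with $\mu_z(p^{-1}(z))=1$ for $\nu$-a.e.\ $z$ and $\mu=\int\mu_z\,d\nu(z)$, and this family is unique up to a $\nu$-null set. Let $D_ih(n)=h(n+e_i)-h(n)$.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and let $\mu$ be any measure of maximal entropy on $\mathcal R$ (at least one exists).
\begin{enumerate}
\item[(i)] $\Xi_*\mu=\lambda_Z$, and in the disintegration $\mu=\int\mu_z\,d\lambda_Z(z)$ over $\Xi$ the measure $\mu_z$ is non-atomic for a.e.\ $z$. Consequently, for $\mu$-a.e.\ $v$ the set $\{\tilde v\in\mathcal R:\xi_{I_d}(\tilde v)=\xi_{I_d}(v)\}$ is uncountable, and the set \eqref{eq:conj} has $\mu$-measure $1$. The conjecture is false for every $d\ge2$.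
\item[(ii)] There is a constant $C_d$ such that for every $z\in Z$ and $N\ge2$,
\[
\#\{v|_{\{1,\dots,N\}^d}:\ v\in\mathcal R,\ \Xi(v)=z\}\le e^{C_dN^{d-1}\log N}.
\]
\item[(iii)] If $\mu$ is ergodic, then for $\mu$-a.e.\ $v$ and Lebesgue-a.e.\ traceless symmetric real $d\times d$ matrix $A$ there is $h:\mathbb Z^d\to\mathbb Z$ such that $\tilde v=v-f\cdot h\in\mathcal R$, $\tilde v\ne v$, $\xi_{I_d}(\tilde v)=\xi_{I_d}(v)$, and the averages of $D_iD_jh$ over $[-N,N]^d$ converge to $A_{ij}$ for all $i,j$.
\end{enumerate}
\end{theorem}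

In (iii) the exceptional null set of matrices may depend on $v$. The non-atomicity in (i) has nothing to do with sandpiles; it is forced by the distribution of $\Xi$.

\begin{theorem}\label{thm:general}
Let $d\ge2$, let $S\subset\mathbb Z$ be finite, and let $\mu$ be a shift-invariant Borel probability measure on $S^{\mathbb Z^d}$ with $\Xi_*\mu=\lambda_Z$. Then the conditional measures $\mu_z$ are non-atomic for a.e.\ $z$. In particular, $\xi_{I_d}$ is not injective on any Borel set of full $\mu$-measure.
\end{theorem}

The last theorem describes exactly what $\xi_{I_d}$ does not see.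

\begin{theorem}\label{thm:kernel}
For $v,\tilde v\in\ell^\infty(\mathbb Z^d,\mathbb Z)$ we have $\xi_{I_d}(v)=\xi_{I_d}(\tilde v)$ if and only if $v-\tilde v=f\cdot h$ for some $h:\mathbb Z^d\to\mathbb Z$ with $h(n)=o(|n|^3)$.
\end{theorem}

\subsection{The method}
Let $\mathfrak J$ be the ideal of all $g\in R$ with $g(1,\dots,1)=0$. The Fourier transform of $K_g$ is $g(e^{2\pi it_1},\dots,e^{2\pi it_d})/\hat f(t)$, and the denominator vanishes to order two at $t=0$. Summability of $K_g$ requires the quotient to be continuous, and this leads to $I_d=(f)+\mathfrak J^3$ (Section~\ref{sec:ideal}). For $g$ in the larger ideal $\mathfrak J^2$ the quotient is still bounded, and a bounded Fourier multiplier can be applied to any stationary random configuration. Hence $\Xi$ lifts, almost everywhere and equivariantly, to a map $\phi$ into $Y=\widehat{\mathfrak J^2/(f)}$, an extension of $Z$ by a torus $T$ on which $\mathbb Z^d$ acts trivially. If $\Xi$ is Haar distributed on $Z$, ergodicity forces $\phi$ to be Haar distributed on $Y$ (Section~\ref{sec:lift}). Then $v$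 carries a uniformly distributed torus coordinate that $\Xi$ forgets, which is Theorem~\ref{thm:general}. Section~\ref{sec:example} shows this coordinate by hand on two periodic sandpiles in the plane.

It remains to prove that measures of maximal entropy on $\mathcal R$ project to Haar measure. Here the sandpile structure enters, through the two halves of Proposition~\ref{prop:finite}. Uniqueness of representatives shows that the fibers of $\Xi$ are small (Section~\ref{sec:fibers}), so $\Xi$ preserves entropy. Existence shows that $\mathcal R$ has at least as much entropy as $Z$. An entropy argument on the group $Z$ then identifies the measure (Section~\ref{sec:haar}). Beyond textbook facts we use three theorems from \cite{LSW} and \cite{RS}, stated there as (E1)--(E3). Theorem~\ref{thm:main}(iii) and Theorem~\ref{thm:kernel} are not needed for the disproof; they are proved in Sections~\ref{sec:end} and~\ref{sec:kernel}. We do not address whether the finer map $\phi$ is almost everywhere injective on $\mathcal R$ in any dimension.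

\section{Sandpiles on a finite set}\label{sec:finite}

Let $\Lambda\subset\mathbb Z^d$ be finite and nonempty. Let $\Delta_\Lambda$ be the matrix indexed by $\Lambda$ with diagonal entries $2d$, entries $-1$ for pairs of neighbors, and $0$ elsewhere. If $k\in\mathbb R^\Lambda$ is extended by $0$ outside $\Lambda$, then $(\Delta_\Lambda k)(n)=(f\cdot k)(n)$ for $n\in\Lambda$. Let $\mathcal R_\Lambda$ be the set of $v\in\{0,\dots,2d-1\}^\Lambda$ for which no $F\subset\Lambda$ is forbidden. The restriction to $\Lambda$ of an element of $\mathcal R$ lies in $\mathcal R_\Lambda$.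

\begin{proposition}\label{prop:finite}
The matrix $\Delta_\Lambda$ is invertible, and each class of $\mathbb Z^\Lambda/\Delta_\Lambda\mathbb Z^\Lambda$ contains exactly one element of $\mathcal R_\Lambda$. In particular $|\mathcal R_\Lambda|=|\det\Delta_\Lambda|$.
\end{proposition}

For two neighboring sites, $\det\Delta_\Lambda=4d^2-1$, and $\mathcal R_\Lambda$ consists of all $(2d)^2$ pairs of heights except $(0,0)$.

\begin{proof}
\emph{Positivity.} If $\Delta_\Lambda k\ge0$, then $k\ge0$. Otherwise extend $k$ by $0$ and take, among the sites where the negative minimum is attained, a site $n$ with largest first coordinate; then $k(n+e_1)>k(n)$, so $\sum_{m\sim n}(k(n)-k(m))<0$, a contradiction. Applying this to $\pm k$ shows that $\Delta_\Lambda$ is invertible, and it shows that $\Delta_\Lambda k\le v$ implies $k\le\Delta_\Lambda^{-1}v$. The group $\mathbb Z^\Lambda/\Delta_\Lambda\mathbb Z^\Lambda$ has order $|\det\Delta_\Lambda|$.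

\emph{Existence.} Since $(\det\Delta_\Lambda)\mathbb Z^\Lambda\subset\Delta_\Lambda\mathbb Z^\Lambda$, each class contains some $v$ with $v_n\ge2d$ for all $n$. While some site has height at least $2d$, topple it, that is, subtract the corresponding column of $\Delta_\Lambda$. Heights stay nonnegative. If $k\in\mathbb Z_{\ge0}^\Lambda$ counts the topplings so far, the current configuration is $v-\Delta_\Lambda k\ge0$, so $k\le\Delta_\Lambda^{-1}v$. Hence the procedure stops, at some $v'\in\{0,\dots,2d-1\}^\Lambda$ in the same class. The height of a site decreases only when the site topples, so every site has toppled at least once. Let $F\subset\Lambda$ be nonempty and let $n$ be the site of $F$ whose last toppling is earliest. Right after that toppling the height at $n$ is nonnegative; afterwards each neighbor of $n$ in $F$ topples at least once and $n$ does not. So $v'_n\ge\deg_F(n)$, and $F$ is not forbidden. Thus $v'\in\mathcal R_\Lambda$.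

\emph{Uniqueness.} Let $v,v'\in\mathcal R_\Lambda$ with $v-v'=\Delta_\Lambda k$, $k\in\mathbb Z^\Lambda$, $k\neq0$. Exchanging $v$ and $v'$ if necessary, let $M=\max_\Lambda k>0$, and put $F=\{n\in\Lambda:k(n)=M\}$. Extend $k$ by $0$. Because $k$ is integer-valued and $M\geq1$, every site outside $F$ has $k\le M-1$. So for $n\in F$,
\[
v_n-v'_n=\sum_{m\sim n}(k(n)-k(m))\ge2d-\deg_F(n),
\]
and $v'_n\le(2d-1)-2d+\deg_F(n)<\deg_F(n)$. Then $F$ is forbidden for $v'$, a contradiction.
\end{proof}

\begin{remark}\label{rem:finitesupport}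
If $v,\tilde v\in\mathcal R$ and $v-\tilde v=f\cdot h$ with $h$ integer-valued and supported in a finite set $\Lambda$, then $v|_\Lambda-\tilde v|_\Lambda=\Delta_\Lambda(h|_\Lambda)$. Uniqueness gives $\Delta_\Lambda(h|_\Lambda)=0$, so $h=0$ and $v=\tilde v$.
\end{remark}

\section{The ideal $I_d$ and the torus $T$}\label{sec:ideal}

Put $x_i=u_i-1$, so that $\mathfrak J=(x_1,\dots,x_d)$ and $x_i^*\cdot h=D_ih$. Thus for $g\in\mathfrak J^3$ the operator $h\mapsto g^*\cdot h$ is a combination of shifted third differences and annihilates polynomials of degree at most $2$. Write $g(e(t))=g(e^{2\pi it_1},\dots,e^{2\pi it_d})$, so $f(e(t))=\hat f(t)$, and identify $\mathbb T^d$ with $[-\frac12,\frac12)^d$. If $g\in\mathfrak J^k$, then $g(e(t))=O(|t|^k)$. From $|\sin\pi s|\ge2|s|$ for $|s|\le\frac12$ and Taylor's formula,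
\begin{equation}\label{eq:fhat}
\hat f(t)\ge16|t|^2\ \text{ on }[-\tfrac12,\tfrac12]^d,\qquad \hat f(t)=4\pi^2|t|^2+O(|t|^4).
\end{equation}

The ring $R$ is the localization of $\mathbb Z[x_1,\dots,x_d]$ at the elements $1+x_i$, which are already units modulo $(x_1,\dots,x_d)^3$. Hence $R/\mathfrak J^3$ is a free abelian group with basis the monomials $x^\beta$, $|\beta|\le2$, and $\mathfrak J^2/\mathfrak J^3$ is free with basis $x_ix_j$, $i\le j$. Since $u^m-1\in\mathfrak J$, multiplication by $u^m$ is the identity on $\mathfrak J^2/\mathfrak J^3$. From $2-u_i-u_i^{-1}=-u_i^{-1}x_i^2$ we get $f\in\mathfrak J^2$,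
\begin{equation}\label{eq:fmod}
f\equiv-\sum_ix_i^2\pmod{\mathfrak J^3},\qquad (f\cdot h)(n)=-\sum_iD_i^2h(n-e_i).
\end{equation}
Let $\ell:\mathfrak J^2\to\mathbb Z$ be the homomorphism that vanishes on $\mathfrak J^3$ and sends $\sum_{i\le j}a_{ij}x_ix_j$ to $-a_{11}$. Then $\ell(f)=1$ and $\ell(u^mg)=\ell(g)$.

\begin{lemma}\label{lem:ideal}
$I_d=(f)+\mathfrak J^3$. If $g\in I_d$, then $\widehat{K_g}(t)=\sum_mK_g(m)e^{-2\pi i\langle m,t\rangle}$ equals $g(e(t))/\hat f(t)$ for $t\ne0$, and $\widehat{K_g}(0)=\ell(g)$.
\end{lemma}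

\begin{proof}
Let $g=\sum c_mu^m\in I_d$. The function $f\cdot K_g=g^*\cdot\delta$ takes the value $c_{-n}$ at $n$, so taking Fourier transforms gives $\hat f(t)\widehat{K_g}(t)=g(e(t))$. Let $L=\widehat{K_g}(0)$. Since $K_g\in\ell^1$, the function $\widehat{K_g}$ is continuous, and \eqref{eq:fhat} gives $g(e(t))=4\pi^2L|t|^2+o(|t|^2)$. Write $g\equiv a_0+\sum_ja_jx_j+\sum_{i\le j}a_{ij}x_ix_j$ modulo $\mathfrak J^3$ with integer coefficients. At $e(t)$ we have $x_j=2\pi it_j+O(|t|^2)$. Order $0$ gives $a_0=0$; then order $1$ gives $a_j=0$ for all $j$; then order $2$ gives $-4\pi^2\sum_{i\le j}a_{ij}t_it_j=4\pi^2L|t|^2$. So $a_{ij}=0$ for $i<j$ and $a_{ii}=-L$. In particular $L=\ell(g)\in\mathbb Z$, and $g-Lf\in\mathfrak J^3$ by \eqref{eq:fmod}. This proves the inclusion $I_d\subset(f)+\mathfrak J^3$ and the formulas for $\widehat{K_g}$.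

Conversely, $f\in I_d$, and it remains to treat $g\in\mathfrak J^3$. By the formulas for $w$,
\[
(g\cdot w)(n)=\int_{\mathbb T^d}e^{2\pi i\langle n,t\rangle}\theta(t)\,dt,\qquad\theta=G/\hat f,\quad G(t)=g(e(-t));
\]
for $d=2$ the term $-1$ drops out because $g(1,1)=0$. The function $\theta$ is bounded and smooth away from $0$, and near $0$ it behaves like a function homogeneous of degree one. It need not be differentiable at $0$, so we cut it into dyadic pieces, each smooth at its own scale.

Take $\omega\in C_c^\infty(\mathbb R^d)$ with $\omega=1$ on $|t|\le\frac18$ and support in $|t|<\frac14$, and let $\psi(s)=\omega(s)-\omega(2s)$, which is supported in $\frac1{16}\le|s|\le\frac14$. The function $(1-\omega)\theta$ is smooth on $\mathbb T^d$, so its Fourier coefficients are summable. The sums $\sum_{j=0}^J\psi(2^jt)=\omega(t)-\omega(2^{J+1}t)$ converge boundedly to $\omega(t)$ for $t\ne0$, so $\omega\theta=\sum_{j\ge0}\theta\,\psi(2^j\,\cdot)$ in $L^1$, and it suffices to bound the $\ell^1$-norm of the Fourier coefficients of the $j$th term by $C2^{-j}$.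 We have
\[
\theta(t)\psi(2^jt)=2^{-j}\Phi_j(2^jt),\qquad\Phi_j(s)=\frac{2^{3j}G(2^{-j}s)}{2^{2j}\hat f(2^{-j}s)}\,\psi(s).
\]
The derivative $\partial^\beta$ of the numerator is $2^{(3-|\beta|)j}(\partial^\beta G)(2^{-j}s)$. Since $\partial^\beta G(t)=O(|t|^{3-|\beta|})$ for $|\beta|\le3$ and $\partial^\beta G$ is bounded for every $\beta$, this is bounded on $\operatorname{supp}\psi$ uniformly in $j$. The same argument, with $2$ in place of $3$, applies to the denominator, which is at least $16|s|^2\ge\frac1{16}$ on $\operatorname{supp}\psi$. So the $\Phi_j$ have common compact support and uniformly bounded derivatives of order at most $d+1$, and integration by parts gives $|\widehat{\Phi_j}(y)|\le C(1+|y|)^{-d-1}$ for their Fourier transforms on $\mathbb R^d$. With $\epsilon=2^{-j}$, the $n$th Fourier coefficient of the $j$th term has modulus at most $\epsilon\cdot\epsilon^dC(1+\epsilon|n|)^{-d-1}$. For $s\in n+[0,1]^d$ we have $1+\epsilon|s|\le(1+\sqrt d)(1+\epsilon|n|)$, hence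
\[
\sum_n\epsilon^d(1+\epsilon|n|)^{-d-1}\le C'\int_{\mathbb R^d}\epsilon^d(1+\epsilon|s|)^{-d-1}ds=C'\int_{\mathbb R^d}(1+|s|)^{-d-1}ds<\infty .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:free}
The group $R/I_d$ is free with basis $x^\beta$, $|\beta|\le2$, $\beta\ne2e_1$. The group $\mathfrak J^2/I_d$ is free of rank $r=\frac{d(d+1)}2-1\ge2$, each $u^m$ acts on it as the identity, and $s\mapsto(s(x_ix_j))_{i,j}$ identifies $\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb R)$ with the space of traceless symmetric real $d\times d$ matrices and $\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb Z)$ with the lattice $\Gamma$ of such matrices with integer entries. Moreover $\sum_ix_i^2\in I_d$.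
\end{lemma}

\begin{proof}
For $p\in R$ we have $pf-p(1,\dots,1)f\in\mathfrak J f\subset\mathfrak J^3$. So $I_d=\mathbb Zf+\mathfrak J^3$, and by \eqref{eq:fmod} the group $I_d/\mathfrak J^3$ is generated by $\sum_ix_i^2$. Replacing $x_1^2$ by $\sum_ix_i^2$ in the bases of $R/\mathfrak J^3$ and $\mathfrak J^2/\mathfrak J^3$ gives new bases, and all claims follow.
\end{proof}

We recall the basic facts of duality for a countable abelian group $M$. The functions $\chi\mapsto e^{2\pi i\chi(a)}$, $a\in M$, are the characters of $\widehat M$; they form an orthonormal basis of $L^2(\lambda_{\widehat M})$, and a Borel probability measure on $\widehat M$ is Haar measure if and only if it integrates all of them with $a\neq0$ to $0$. For a subgroup $N\subset M$, restriction $\widehat M\to\widehat N$ is surjective with kernel $\widehat{M/N}$. Put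
\[
Y=\widehat{\mathfrak J^2/(f)},\qquad\pi:Y\to Z\ \text{ restriction to }I_d/(f),\qquad T=\ker\pi=\widehat{\mathfrak J^2/I_d}.
\]
By Lemma~\ref{lem:free}, $T\cong\mathbb T^r$ is the space of traceless symmetric matrices modulo $\Gamma$, and $\alpha$ fixes $T$ pointwise.

To see these groups concretely, identify $\chi\in\widehat{R/(f)}$ with the point $x_n=\chi(u^n)$ of $X_f$; then $\chi(u^ng)=(g^*\cdot x)_n$. Restriction gives surjections $X_f\to Y\to Z$. The kernel of $X_f\to Y$ consists of the $x$ whose second differences vanish, and the kernel of $X_f\to Z$ of the harmonic $x$ whose third differences vanish. So $Z$ is the harmonic model modulo harmonic polynomials of degree at most $2$, while $Y$ is the harmonic model modulo polynomials of degree at most $1$.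

\begin{lemma}\label{lem:prime}
\begin{enumerate}
\item[(a)] The ideal $(f)$ is prime, $u_1^k-1\notin(f)$ for $k\ge1$, and $I_d/(f)\ne0$.
\item[(b)] The measure $\lambda_Y$ is ergodic under $\alpha$.
\item[(c)] The function $\log\hat f$ is integrable, and $\gamma_d=\int_{\mathbb T^d}\log\hat f(t)\,dt>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $R$ is a unique factorization domain, $(f)$ is prime if $f$ is irreducible. Let $R'=\mathbb Z[u_2^{\pm1},\dots,u_d^{\pm1}]$. Then $-u_1f=u_1^2-bu_1+1$ with $b=2d-\sum_{j\ge2}(u_j+u_j^{-1})\in R'$. Suppose that $f$ is a product of two non-units. After multiplying by powers of $u_1$, the factors are polynomials in $u_1$ over $R'$ with nonzero constant terms and with product $u_1^2-bu_1+1$. Their leading coefficients are units of $R'$, so neither has degree $0$, and $u_1^2-bu_1+1=(u_1-a)(u_1-a')$ with $a,a'\in R'$. Then $aa'=1$, so $a$ is a unit, that is, a monomial up to sign, and $b=a+a^{-1}$ involves at most two monomials. But $b$ involves $2d-1\ge3$.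

At $u_2=-1$, $u_3=\dots=u_d=1$ we have $f=6-u_1-u_1^{-1}$, which vanishes at $u_1=3+2\sqrt2$. At this point neither $u_1^k-1$ nor $x_1^3$ vanishes, so neither lies in $(f)$, and $x_1^3\in\mathfrak J^3\subset I_d$.

(b) The Fourier coefficients of an invariant function in $L^2(\lambda_Y)$ are constant along the orbits of $\mathfrak J^2/(f)$ under multiplication by the $u^m$, and they are square summable, so they vanish on infinite orbits. If the class of $a\in\mathfrak J^2$ has a finite orbit, then $(u_1^k-1)a\in(f)$ for some $k\ge1$, and (a) gives $a\in(f)$. So invariant functions are constant.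

(c) Integrability follows from $16|t|^2\le\hat f(t)\le4d$. Fix $t_2,\dots,t_d$, let $a=2d-2\sum_{j\ge2}\cos2\pi t_j\ge2$, and let $c=\frac12(a+\sqrt{a^2-4})\ge1$, so that $c+c^{-1}=a$. Then $\hat f(t)=a-2\cos2\pi t_1=c\,|1-c^{-1}e^{2\pi it_1}|^2$, and Jensen's formula gives $\int_0^1\log\hat f\,dt_1=\log c$. This is positive unless $a=2$, which happens only for $t_2=\dots=t_d=0$.
\end{proof}

The hypothesis $d\ge2$ enters here: for $d=1$ we would have $f=-u^{-1}(u-1)^2$, which is not prime, and $r=0$.

\section{Two sandpiles with the same image}\label{sec:example}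

The torus $T$ can be seen by rounding quadratic polynomials. For a traceless symmetric real matrix $A$ let
\begin{equation}\label{eq:qA}
q_A(n)=\sum_iA_{ii}\binom{n_i}2+\sum_{i<j}A_{ij}n_in_j .
\end{equation}
Then $D_iD_jq_A=A_{ij}$, so $f\cdot q_A=-\operatorname{tr}A=0$ by \eqref{eq:fmod}, and Lemma~\ref{lem:ideal} gives $g^*\cdot q_A=0$ for all $g\in I_d$. Let $h=\lfloor q_A\rfloor$ and let $b=q_A-h$ be the fractional part. The function $y=f\cdot h=-f\cdot b$ is integer-valued and bounded. By \eqref{eq:conv}, for $g\in I_d$,
\[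
K_g*y=-g^*\cdot b=g^*\cdot h-g^*\cdot q_A=g^*\cdot h\in\mathbb Z^{\mathbb Z^d}.
\]
Hence $\Xi(y)=0$. Since $q_B$ is integer-valued for $B\in\Gamma$, the function $y$ depends only on $A$ modulo $\Gamma$, that is, on a point of $T$. The same computation for $g=x_ix_j$ ends differently: $-g^*\cdot b=D_iD_jh-A_{ij}\equiv-A_{ij}\pmod1$. If convolution with $K_{x_ix_j}$ made sense, it would recover $A$ modulo $\Gamma$ from $y$.

Such a $y$ can be the difference of two sandpiles.

\begin{example}\label{ex:pair}
Let $d=2$, $A_{12}=A_{21}=\frac12$, $A_{11}=A_{22}=0$. Then $q_A(n)=n_1n_2/2$, and $b(n)=\frac12$ if $n_1,n_2$ are both odd, $b(n)=0$ otherwise. If both coordinates of $n$ are odd, $b$ vanishes at the neighbors and $y_n=-2$. If exactly one is odd, two neighbors have $b=\frac12$ and $y_n=1$. If both are even, $y_n=0$. Let $v_n=1$ if $n_1,n_2$ are both odd and $v_n=3$ otherwise, and let $\tilde v=v-y$. On $\{0,1,2,3\}^2$, with $n_1$ increasing to the right and $n_2$ upward,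
\[
v=\begin{array}{cccc}3&1&3&1\\3&3&3&3\\3&1&3&1\\3&3&3&3\end{array}\qquad
y=\begin{array}{rrrr}1&-2&1&-2\\0&1&0&1\\1&-2&1&-2\\0&1&0&1\end{array}\qquad
\tilde v=\begin{array}{cccc}2&3&2&3\\3&2&3&2\\2&3&2&3\\3&2&3&2\end{array}
\]
and all three have period $2$ in both directions. Let $F$ be finite and nonempty, and let $n$ be the rightmost site of its top row, so that $\deg_F(n)\le2$. Since $\tilde v_n\ge2$, the set $F$ is not forbidden for $\tilde v$. If $F$ were forbidden for $v$, then $v_n=1$ and $\deg_F(n)=2$, so $n-e_1\in F$; but $n-e_1$ lies in the top row of $F$, so $\deg_F(n-e_1)\le3=v_{n-e_1}$. Thus $v,\tilde v\in\mathcal R$, $v\ne\tilde v$, and $\xi_{I_2}(v)=\xi_{I_2}(\tilde v)$. Here $h=\lfloor n_1n_2/2\rfloor$, and the averages of $D_iD_jh=A_{ij}-D_iD_jb$ over large squares tend to $A_{ij}$, because the sums of $D_iD_jb$ telescope to boundary terms.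
\end{example}

The example exhibits one pair. A typical $v\in\mathcal R$ is not close to periodic, and there is no reason for $v-y$ to stay in $\mathcal R$ when $y$ comes from rounding. We therefore do not construct partners. We define the torus coordinate of a typical configuration and show that, given $\Xi(v)$, it takes almost every value.

\section{The almost-everywhere lift}\label{sec:lift}

For $g\in\mathfrak J^2$ define $\theta_g:\mathbb T^d\to\mathbb C$ by
\[
\theta_g(t)=\frac{g(e(t))}{\hat f(t)}\quad(t\ne0),\qquad\theta_g(0)=\ell(g).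
\]
Since $g(e(t))=O(|t|^2)$, inequality \eqref{eq:fhat} shows that $\theta_g$ is \emph{bounded}. For $g\in I_d$ it equals $\widehat{K_g}$, by Lemma~\ref{lem:ideal}. For $g\in\mathfrak J^2\setminus I_d$ the kernel $K_g$ is not summable, and the series $\sum_mK_g(-m)v_m$ diverges when $v_m$ is the sign of $K_g(-m)$. For instance $\theta_{x_1x_2}(t)=-t_1t_2/|t|^2+O(|t|)$ has a limit at $0$ that depends on the direction. The way out is to give up defining the sum for every $v$ and to use the invariant measure. At $t=0$ a convention is needed, and $\ell$ is chosen so that the following hold at \emph{every} $t\in\mathbb T^d$: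
\begin{equation}\label{eq:theta}
\theta_{g+g'}=\theta_g+\theta_{g'},\qquad\theta_{u^mg}(t)=e^{2\pi i\langle m,t\rangle}\theta_g(t),\qquad\theta_f=1 .
\end{equation}
This route stops at $\mathfrak J^2$: for $g=x_1$ the quotient $g(e(t))/\hat f(t)$ is unbounded along the $t_1$-axis.

Let $S\subset\mathbb Z$ be finite and $\mu$ a shift-invariant Borel probability measure on $S^{\mathbb Z^d}$. The operators $U^mG=G\circ\sigma^m$ form a unitary representation of $\mathbb Z^d$ on $L^2(\mu)$. By the spectral theorem there is a projection-valued measure $E$ on $\mathbb T^d$ with $U^m=\int e^{2\pi i\langle m,t\rangle}dE(t)$. For bounded Borel $\theta$ put $\theta(U)=\int\theta\,dE$; the map $\theta\mapsto\theta(U)$ is linear and multiplicative, $\|\theta(U)\|\le\sup|\theta|$, and $\theta(U)G=\theta(0)G$ for invariant $G$. Regard $v_0$ as the function $v\mapsto v_0$ in $L^2(\mu)$, so that $U^mv_0=v_m$, and put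
\[
\Psi_g=\operatorname{Re}\bigl(\theta_g(U)v_0\bigr)\in L^2(\mu),\qquad g\in\mathfrak J^2 .
\]

\begin{proposition}\label{prop:lift}
There are Borel versions of the $\Psi_g$ and a shift-invariant Borel set $\Omega$ with $\mu(\Omega)=1$ such that for all $v\in\Omega$, $g,g'\in\mathfrak J^2$ and $m\in\mathbb Z^d$:
\begin{enumerate}
\item[(a)] $\Psi_{g+g'}(v)=\Psi_g(v)+\Psi_{g'}(v)$;
\item[(b)] $\Psi_{u^mg}(v)=\Psi_g(\sigma^mv)$;
\item[(c)] $\Psi_g(v)=(K_g*v)(0)$ if $g\in I_d$.
\end{enumerate}
The formula $\phi(v)(g)=\rho(\Psi_g(v))$ defines a Borel map $\phi:\Omega\to Y$ with $\phi\circ\sigma^m=\alpha^m\circ\phi$ and $\pi\circ\phi=\Xi$.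
\end{proposition}

\begin{proof}
We first check (a)--(c) in $L^2(\mu)$. Parts (a) and (b) follow from \eqref{eq:theta}, since $U^m$ commutes with taking real parts. For $g\in I_d$, the series $\sum_mK_g(-m)U^m$ converges in operator norm, and $\sum_mK_g(-m)e^{2\pi i\langle m,t\rangle}=\widehat{K_g}(t)=\theta_g(t)$ uniformly in $t$. So $\theta_g(U)v_0=\sum_mK_g(-m)v_m$, which is real; this is (c). Fix Borel versions. Since $\mathfrak J^2$ and $\mathbb Z^d$ are countable, all identities hold pointwise on one Borel set of full measure, and we let $\Omega$ be the intersection of its translates. By (a), $\phi(v)$ is a homomorphism $\mathfrak J^2\to\mathbb T$. By (c) its restriction to $I_d$ is $\Xi(v)$, which vanishes on $(f)$; so $\phi(v)\in Y$ and $\pi(\phi(v))=\Xi(v)$. Equivariance is (b), and $\phi$ is Borel because each coordinate is.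
\end{proof}

\begin{example}
Let $\mu$ be the uniform measure on the union of the shift orbits of $v$ and $\tilde v$ from Example~\ref{ex:pair}. For $v'$ in this finite set let $c(v')$ be its mean over a period and $b_{v'}$ the $2$-periodic function of mean zero with $f\cdot b_{v'}=v'-c(v')$; it exists and is unique because $\hat f\neq0$ at the nonzero points of $\{0,\frac12\}^2$. With $G(v')=b_{v'}(0)$ we have $U^mG(v')=b_{v'}(m)$ and $v_0=c+\hat f(U)G$. Since $c$ is invariant and $\theta_g\hat f=g(e(\cdot))$ everywhere, $\Psi_g(v')=\ell(g)c(v')+(g^*\cdot b_{v'})(0)$. Now $c(v)=c(\tilde v)=\frac52$ and $b_v-b_{\tilde v}=\frac18-b$, so $\Psi_{x_1x_2}(v)-\Psi_{x_1x_2}(\tilde v)=-D_1D_2b(0)=-\frac12$. The lift $\phi$ separates the two configurations that $\Xi$ identifies.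
\end{example}

Suppose now that $\Xi_*\mu=\lambda_Z$. Then $\phi_*\mu$ is an invariant measure on $Y$ that projects to Haar measure, and the question is how it is spread along the cosets of $T$. A priori it could sit on the graph of a measurable section. This is excluded by two facts: translations by $T$ commute with the action, and $\lambda_Y$ is ergodic. For $z\in Z$ let $\lambda_z$ be the translate of $\lambda_T$ to the coset $\pi^{-1}(z)$. Then $\lambda_Y=\int\lambda_z\,d\lambda_Z(z)$ is the disintegration of $\lambda_Y$ over $\pi$, because the right side is invariant under translations of $Y$.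

\begin{proposition}\label{prop:haarY}
If $\Xi_*\mu=\lambda_Z$, then $\phi_*\mu=\lambda_Y$, and $\phi_*\mu_z=\lambda_z$ for $\lambda_Z$-a.e.\ $z$.
\end{proposition}

\begin{proof}
Let $\kappa=\phi_*\mu$, an $\alpha$-invariant measure with $\pi_*\kappa=\lambda_Z$. For $\tau\in T$ let $\kappa_\tau$ be the image of $\kappa$ under $y\mapsto y+\tau$. Since $\alpha^m\tau=\tau$, this translation commutes with $\alpha^m$, so $\kappa_\tau$ is invariant. Let $\bar\kappa=\int_T\kappa_\tau\,d\lambda_T(\tau)$. For $a\in\mathfrak J^2/(f)$,
\[
\int e^{2\pi iy(a)}d\bar\kappa(y)=\int e^{2\pi iy(a)}d\kappa(y)\cdot\int_Te^{2\pi i\tau(a)}d\lambda_T(\tau).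
\]
If $a\notin I_d/(f)$, then $a$ defines a nontrivial character of $T$ and the second factor is $0$. If $0\ne a\in I_d/(f)$, the first factor is $\int e^{2\pi iz(a)}d\lambda_Z(z)=0$. Hence $\bar\kappa=\lambda_Y$.

For a Borel set $B\subset T$, the measure $\int_B\kappa_\tau\,d\lambda_T(\tau)$ is invariant and at most $\lambda_Y$. Its density with respect to $\lambda_Y$ is an invariant function, which is constant by Lemma~\ref{lem:prime}(b); so the measure equals $\lambda_T(B)\lambda_Y$. Let $G$ be continuous on $Y$. The continuous function $\tau\mapsto\int G\,d\kappa_\tau$ has integral $\lambda_T(B)\int G\,d\lambda_Y$ over every Borel set $B$, so it is the constant $\int G\,d\lambda_Y$. At $\tau=0$ this says $\kappa=\lambda_Y$.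

For a.e.\ $z$ we have $\mu_z(\Omega\cap\Xi^{-1}(z))=1$, so $\phi_*\mu_z$ is defined and carried by $\pi^{-1}(z)$. Also $\int\phi_*\mu_z\,d\lambda_Z(z)=\kappa=\lambda_Y$. Uniqueness of the disintegration of $\lambda_Y$ over $\pi$ gives $\phi_*\mu_z=\lambda_z$ for a.e.\ $z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Since $T$ is a torus of dimension $r\ge2$, the measures $\lambda_z$ are non-atomic. An atom of $\mu_z$ in $\Omega$ would produce an atom of $\phi_*\mu_z=\lambda_z$, so $\mu_z$ is non-atomic for a.e.\ $z$. If $B$ is a Borel set of full $\mu$-measure, then for a.e.\ $z$ the non-atomic measure $\mu_z$ is carried by $B\cap\Xi^{-1}(z)$, which therefore has more than one point.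
\end{proof}

The hypothesis $\Xi_*\mu=\lambda_Z$ cannot be dropped: if $\mu$ is the point mass at a constant configuration, its conditional measure is a point mass.

\section{Integer potentials and the size of the fibers}\label{sec:fibers}

If $\Xi(y)=0$, we want to write $y=f\cdot h$ with $h$ integer-valued and of controlled growth. We cannot put $h=w*y$, but for $g\in I_d$ the function $g^*\cdot h$ should be $K_g*y$, and these functions are integer-valued. A function $h$ on $\mathbb Z^d$ is the same as an additive map $\Theta$ on $R$, through $h(n)=\Theta(u^n)$. So $\Theta$ is prescribed on $I_d$, and it can be extended because $R/I_d$ is free.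

\begin{lemma}\label{lem:potential}
There is a constant $C=C(d)$ such that for every $y\in\ell^\infty(\mathbb Z^d,\mathbb Z)$ there is $h:\mathbb Z^d\to\mathbb R$ with
\[
g^*\cdot h=K_g*y\ \ (g\in I_d),\qquad f\cdot h=y,\qquad|D_iD_jD_kh|\le C\|y\|_\infty,\qquad|h(n)|\le2C\|y\|_\infty|n|_1^3 .
\]
If $\Xi(y)=0$, then $h$ is integer-valued.
\end{lemma}

\begin{proof}
Define $\Theta:I_d\to\mathbb R$ by $\Theta(g)=(K_g*y)(0)$; it is additive, and it takes integer values if $\Xi(y)=0$. By Lemma~\ref{lem:free}, $R$ is the direct sum of $I_d$ and the groups $\mathbb Zx^\beta$, $|\beta|\le2$, $\beta\ne2e_1$. Extend $\Theta$ to $R$ by $0$ on these monomials and put $h(n)=\Theta(u^n)$. For $g=\sum c_mu^m\in R$ we have $(g^*\cdot h)(n)=\sum_mc_mh(n+m)=\Theta(u^ng)$. For $g\in I_d$ this equals $(K_g*y)(n)$ by \eqref{eq:Xi}, and $g=f$ gives $f\cdot h=y$. Let $C$ be the largest of the norms $\|K_g\|_1$ for $g=x_ix_jx_k$ and $g=\sum_ix_i^2$. The choice $g=x_ix_jx_k$ bounds the third differences. At the origin, $h(0)=\Theta(1)=0$, $D_jh(0)=\Theta(x_j)=0$, $D_iD_jh(0)=0$ for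 $(i,j)\ne(1,1)$, and $D_1^2h(0)=\Theta(\sum_ix_i^2)$ has modulus at most $C\|y\|_\infty$.

Join $0$ to $n$ by a shortest lattice path. For any function $G$, the difference $G(n)-G(0)$ is a sum of $|n|_1$ terms $\pm D_iG(p)$ with $|p|_1\le|n|_1$. Applying this three times gives $|D_iD_jh(n)|\le C\|y\|_\infty(1+|n|_1)$, then $|D_jh(n)|\le C\|y\|_\infty|n|_1(1+|n|_1)\le2C\|y\|_\infty|n|_1^2$, then the bound on $h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $\Lambda=\{1,\dots,N\}^d$ and let $\partial\Lambda$ be the set of sites outside $\Lambda$ with a neighbor in $\Lambda$; it has $2dN^{d-1}$ elements, all with $|n|_1\le2dN$. Suppose that the fiber $\mathcal R\cap\Xi^{-1}(z)$ is nonempty and fix $v^0$ in it. For $v$ in the fiber, let $h^v$ be the integer-valued function given by Lemma~\ref{lem:potential} for $y=v-v^0$, where $\|y\|_\infty\le2d-1$. On $\partial\Lambda$ we have $|h^v|\le C'N^3$ with $C'=C'(d)$, so $h^v|_{\partial\Lambda}$ takes at most $(2C'N^3+1)^{2dN^{d-1}}\le e^{C_dN^{d-1}\log N}$ values. It remains to see that $h^v|_{\partial\Lambda}$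 determines $v|_\Lambda$. If $k=h^v-h^{v'}$ vanishes on $\partial\Lambda$, then $v-v'=f\cdot k$ coincides on $\Lambda$ with $\Delta_\Lambda(k|_\Lambda)$. So $v|_\Lambda$ and $v'|_\Lambda$ are elements of $\mathcal R_\Lambda$ in the same class, and they are equal by Proposition~\ref{prop:finite}.
\end{proof}

\section{Measures of maximal entropy project to Haar measure}\label{sec:haar}

\subsection{Entropy}
Consider a measure-preserving action $\sigma$ of $\mathbb Z^d$ on a compact metrizable space with a Borel probability measure $\mu$. Partitions are finite and Borel. Let $H(P)=-\sum_{B\in P}\mu(B)\log\mu(B)$, and let $H(P\,|\,\mathcal F)$ be the conditional entropy given a partition or a $\sigma$-algebra. For finite $B\subset\mathbb Z^d$ put $P^B=\bigvee_{m\in B}\sigma^{-m}P$. Then $\mathsf h(P)=\lim|B|^{-1}H(P^B)$ along cubes $B$ of growing side, and $\mathsf h(\mu)=\sup_P\mathsf h(P)$. Write $\Lambda_N=\{1,\dots,N\}^d$. We use the following standard facts.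
\begin{enumerate}
\item[(H1)] $H(P\vee Q)=H(Q)+H(P|Q)$; $H(P\vee P'|\mathcal F)\le H(P|\mathcal F)+H(P'|\mathcal F)$; conditioning on more does not increase $H$; and $H(P\vee Q)=H(P)+H(Q)$ if and only if $P$ and $Q$ are independent.
\item[(H2)] If $Q_1\le Q_2\le\cdots$ generate $\mathcal F$, then $H(P|Q_k)\downarrow H(P|\mathcal F)$. If $\mathcal F$ is the preimage of the Borel $\sigma$-algebra under a Borel map $p$, then $H(P|\mathcal F)=\int H_{\mu_z}(P)\,d(p_*\mu)(z)$.
\item[(H3)] $\mathsf h(P)\le H(P)$, $\mathsf h(P\vee Q)\le\mathsf h(P)+\mathsf h(Q)$, and $\mathsf h(P')\le\mathsf h(P)+H(P'|P)$.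
\item[(H4)] If $P_1\le P_2\le\cdots$ generate the Borel $\sigma$-algebra, then $\mathsf h(P_n)\to\mathsf h(\mu)$. If the translates of $P$ generate it, $\mathsf h(P)=\mathsf h(\mu)$. Consequently the entropy of an invariant measure on a product is at most the sum of the entropies of its marginals, with equality for product measures. The entropy of the subaction of $k\mathbb Z^d$ is $k^d\,\mathsf h(\mu)$.
\item[(H5)] For a continuous action, $\mathsf h_{\mathrm{top}}$ is the supremum of $\mathsf h(\mu)$ over invariant measures, and it does not increase under continuous equivariant surjections. For a subshift over a finite alphabet, $\mathsf h_{\mathrm{top}}=\lim N^{-d}\log(\text{number of patterns on }\Lambda_N)$, and $\mu\mapsto\mathsf h(\mu)$ is upper semicontinuous, so the supremum is attained.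
\end{enumerate}
In particular $\mathcal R$, which contains the constant configuration $2d-1$, has a measure of maximal entropy. An action has \emph{completely positive entropy} if $\mathsf h(P)>0$ whenever $H(P)>0$. It is \emph{Bernoulli} if it is measurably isomorphic to an i.i.d.\ $\mathbb Z^d$-shift. A prime ideal $\mathfrak p\subset R$ is \emph{associated} with a module $M$ if it is the annihilator of some element of $M$. The first two of the following theorems are from \cite{LSW}, and the third is from \cite{RS}.
\begin{enumerate}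
\item[(E1)] For $0\ne g\in R$, the action on $\widehat{R/(g)}$ has topological entropy $\int_{\mathbb T^d}\log|g(e(t))|\,dt$.
\item[(E2)] For a Noetherian $R$-module $M$, the action on $(\widehat M,\lambda_{\widehat M})$ has completely positive entropy if and only if the action on $\widehat{R/\mathfrak p}$ has positive entropy for every prime $\mathfrak p$ associated with $M$.
\item[(E3)] A $\mathbb Z^d$-action by automorphisms of a compact metrizable abelian group that has completely positive entropy with respect to Haar measure is Bernoulli.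
\end{enumerate}

The plan is to show that $\nu=\Xi_*\mu$ has the largest entropy possible on $Z$, and that only Haar measure has that much.

\subsection{The entropy of $\mathcal R$ and of the image measure}

\begin{lemma}\label{lem:lower}
$\mathsf h_{\mathrm{top}}(\mathcal R)\ge\gamma_d$.
\end{lemma}

\begin{proof}
Let $\Lambda=\Lambda_N$. Every $v\in\mathcal R_\Lambda$ extends to an element of $\mathcal R$ by the value $2d-1$ outside $\Lambda$. Indeed, let $F$ be forbidden for the extension. Since $v\in\mathcal R_\Lambda$, there is $n\in F\setminus\Lambda$, and $2d-1<\deg_F(n)$ forces all neighbors of $n$ into $F$. Some coordinate $n_j$ is smaller than $1$ or larger than $N$; the neighbor $n-e_j$, respectively $n+e_j$, lies again in $F\setminus\Lambda$, and repeating the step shows that $F$ is infinite, a contradiction.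

By Proposition~\ref{prop:finite}, at least $|\det\Delta_\Lambda|$ patterns on $\Lambda$ occur in $\mathcal R$. The functions $n\mapsto\prod_j\sin\frac{\pi k_jn_j}{N+1}$, $k\in\Lambda_N$, vanish on $\partial\Lambda$ and form a basis of eigenvectors of $\Delta_\Lambda$, with eigenvalues $2d-2\sum_j\cos\frac{\pi k_j}{N+1}=\hat f\bigl(\frac k{2(N+1)}\bigr)$. Since $\hat f$ is increasing in each $t_j\in[0,\frac12]$, the value of $\log\hat f$ at $\frac k{2(N+1)}$ is at least its mean over the cube of side $\frac1{2(N+1)}$ with this point as upper corner. These cubes tile $[0,\frac N{2(N+1)}]^d$, so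
\[
N^{-d}\log\det\Delta_\Lambda\ge\Bigl(\frac{2(N+1)}N\Bigr)^d\int_{[0,\frac N{2(N+1)}]^d}\log\hat f\ \longrightarrow\ 2^d\int_{[0,\frac12]^d}\log\hat f=\gamma_d ,
\]
where we used that $\log\hat f$ is integrable and even in each variable.
\end{proof}

\begin{lemma}\label{lem:preserve}
If $\mu$ is a shift-invariant Borel probability measure on $\mathcal R$ and $\nu=\Xi_*\mu$, then $\mathsf h(\nu)\ge\mathsf h(\mu)$.
\end{lemma}

\begin{proof}
Let $P$ be the partition according to $v_0$, so that $P^B$ is the partition according to $v|_B$ and $\mathsf h(P)=\mathsf h(\mu)$. Let $Q_1\le Q_2\le\cdots$ generate the Borel $\sigma$-algebra of $Z$, let $\tilde Q_k=\Xi^{-1}Q_k$, and let $\mathcal F$ be the $\sigma$-algebra generated by the $\tilde Q_k$. Fix $M\ge2$. Since $\mu_z$ is carried by $\mathcal R\cap\Xi^{-1}(z)$, Theorem~\ref{thm:main}(ii) bounds the number of atoms of $P^{\Lambda_M}$ that it charges, and (H2) gives $H(P^{\Lambda_M}|\mathcal F)\le C_dM^{d-1}\log M$. Choose $k$ with $H(P^{\Lambda_M}|\tilde Q_k)\le C_dM^{d-1}\log M+1$. The cube $\Lambda_{MN}$ is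 tiled by the $N^d$ translates $\Lambda_M+s$, $s\in L=\{0,M,\dots,(N-1)M\}^d$, and $L\subset B_N=\{0,\dots,MN\}^d$. By (H1), invariance of $\mu$ and equivariance of $\Xi$,
\[
H(P^{\Lambda_{MN}})\le H(\tilde Q_k^{B_N})+\sum_{s\in L}H(\sigma^{-s}P^{\Lambda_M}\,|\,\sigma^{-s}\tilde Q_k)\le H_\nu(Q_k^{B_N})+N^d(C_dM^{d-1}\log M+1).
\]
Dividing by $(MN)^d$ and letting $N\to\infty$ gives $\mathsf h(\mu)\le\mathsf h(\nu)+M^{-d}(C_dM^{d-1}\log M+1)$. Let $M\to\infty$.
\end{proof}

The absence of forbidden sets is needed here. On the full shift over $\{0,\dots,2d-1\}$ the uniform product measure has entropy $\log2d$, while Jensen's inequality gives $\gamma_d<\log\int\hat f=\log2d$, and we see below that $\mathsf h_{\mathrm{top}}(Z)\le\gamma_d$.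

\subsection{Haar measure is characterized by its entropy}
The next lemma is Berg's argument. Convolving $\nu$ with Haar measure gives Haar measure, so the pair $(y,x+y)$, with $x$ distributed as $\nu$ and $y$ independent and Haar distributed, is a coupling of two copies of Haar measure. If $\nu$ has large entropy, the coupling has the entropy of the independent one. To pass from equality of entropies to independence, we look at sparse subactions $k\mathbb Z^d$, along which a Bernoulli process is nearly independent, so that the dynamical entropy of a partition approaches its static entropy.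

\begin{lemma}\label{lem:berg}
Let $\alpha$ be a $\mathbb Z^d$-action by automorphisms of a compact metrizable abelian group $W$ with Haar measure $\lambda$. Assume that $(W,\lambda)$ is Bernoulli and $\mathsf h(\lambda)<\infty$. If $\nu$ is an invariant Borel probability measure with $\mathsf h(\nu)\ge\mathsf h(\lambda)$, then $\nu=\lambda$.
\end{lemma}

\begin{proof}
Let $\eta$ be the image of $\nu\times\lambda$ under the automorphism $(x,y)\mapsto(y,x+y)$ of $W\times W$, which commutes with the diagonal action. Both marginals of $\eta$ are $\lambda$. By (H4), $2\mathsf h(\lambda)\le\mathsf h(\nu)+\mathsf h(\lambda)=\mathsf h(\eta)\le2\mathsf h(\lambda)$. It suffices to show $\eta=\lambda\times\lambda$: the automorphism preserves $\lambda\times\lambda$, so then $\nu\times\lambda=\lambda\times\lambda$.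

Let $\mathsf h_k$ denote entropy for the subaction of $k\mathbb Z^d$. By (H4), $\mathsf h_k(\eta)=2\mathsf h_k(\lambda)<\infty$. Let $P$ and $Q$ be partitions of the first and the second factor, regarded as partitions of $(W\times W,\eta)$.

\emph{Step 1: $\mathsf h_k(P\vee Q)\ge\mathsf h_k(P)+\mathsf h_k(Q)$.} Choose $P\le P_1\le P_2\le\cdots$ and $Q\le Q_1\le Q_2\le\cdots$ generating the Borel $\sigma$-algebras of the two factors. For finite $B\subset k\mathbb Z^d$, (H1) gives
\[
H(P_n^B\vee Q_n^B)\le H(P^B\vee Q^B)+H(P_n^B|P^B)+H(Q_n^B|Q^B),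
\]
with $H(P_n^B|P^B)=H(P_n^B)-H(P^B)$ and $H(Q_n^B|Q^B)=H(Q_n^B)-H(Q^B)$. Normalizing along cubes in $k\mathbb Z^d$,
\[
\mathsf h_k(P\vee Q)\ge\mathsf h_k(P)+\mathsf h_k(Q)+\bigl[\mathsf h_k(P_n\vee Q_n)-\mathsf h_k(P_n)-\mathsf h_k(Q_n)\bigr].
\]
By (H4) the bracket tends to $\mathsf h_k(\eta)-2\mathsf h_k(\lambda)=0$. Finiteness of $\mathsf h(\lambda)$ is used here.

\emph{Step 2: $\mathsf h_k(P)\to H(P)$ as $k\to\infty$, for every partition $P$ of $(W,\lambda)$.} Let $\varepsilon>0$. Every measurable set in an i.i.d.\ shift is approximated in measure by sets depending on finitely many coordinates, so there are $s$ and a partition $P'$ depending only on the i.i.d.\ coordinates in $[-s,s]^d$ with $H(P|P')+H(P'|P)<\varepsilon$. For $k>2s$ the translates of $P'$ under $k\mathbb Z^d$ are independent, so $\mathsf h_k(P')=H(P')$. By (H3) and (H1),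
\[
H(P)\ge\mathsf h_k(P)\ge H(P')-H(P'|P)\ge H(P)-H(P|P')-H(P'|P)>H(P)-\varepsilon .
\]

Combining the steps, $H(P)+H(Q)\ge H_\eta(P\vee Q)\ge\mathsf h_k(P\vee Q)\ge\mathsf h_k(P)+\mathsf h_k(Q)$, and the right side tends to $H(P)+H(Q)$. So $P$ and $Q$ are independent under $\eta$. As they are arbitrary, $\eta=\lambda\times\lambda$.
\end{proof}

\begin{proposition}\label{prop:haarZ}
If $\mu$ is a measure of maximal entropy on $\mathcal R$, then $\Xi_*\mu=\lambda_Z$.
\end{proposition}

\begin{proof}
The module $I_d/(f)$ is Noetherian because $R$ is, and it is a nonzero submodule of the domain $R/(f)$ by Lemma~\ref{lem:prime}(a). Every nonzero element has annihilator $(f)$, so $(f)$ is its only associated prime. By (E1) and Lemma~\ref{lem:prime}(c), the action on $\widehat{R/(f)}$ has entropy $\gamma_d\in(0,\infty)$. By (E2) and (E3), $(Z,\lambda_Z)$ is Bernoulli. Restriction $\widehat{R/(f)}\to Z$ is a continuous equivariant surjection, so $\mathsf h_{\mathrm{top}}(Z)\le\gamma_d$. With $\nu=\Xi_*\mu$, Lemmas~\ref{lem:preserve} and~\ref{lem:lower} and (H5) give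
\[
\mathsf h(\nu)\ge\mathsf h(\mu)=\mathsf h_{\mathrm{top}}(\mathcal R)\ge\gamma_d\ge\mathsf h_{\mathrm{top}}(Z)\ge\mathsf h(\lambda_Z).
\]
Lemma~\ref{lem:berg} applies.
\end{proof}

\section{Partners of a typical sandpile}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Proposition~\ref{prop:haarZ}, $\Xi_*\mu=\lambda_Z$, so Theorem~\ref{thm:general} applies with $S=\{0,\dots,2d-1\}$. There is a Borel set $Z_0$ with $\lambda_Z(Z_0)=1$ such that for $z\in Z_0$ the measure $\mu_z$ is non-atomic and carried by $\mathcal R\cap\Xi^{-1}(z)$. A non-atomic probability measure gives measure $0$ to countable sets, so $\mathcal R\cap\Xi^{-1}(z)$ is uncountable for $z\in Z_0$. Thus every $v$ in $\mathcal R\cap\Xi^{-1}(Z_0)$, a set of $\mu$-measure $1$, has uncountably many $\tilde v\in\mathcal R$ with $\xi_{I_d}(\tilde v)=\xi_{I_d}(v)$. Finally, the set \eqref{eq:conj} is Borel: it is the union over $n\in\mathbb Z^d$ of the first projections of the compact sets $\{(v,\tilde v)\in\mathcal R^2:\Xi(v)=\Xi(\tilde v),\ v_n\ne\tilde v_n\}$. It contains $\mathcal R\cap\Xi^{-1}(Z_0)$,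 so it has measure $1$.
\end{proof}

Maximal entropy was used only to obtain $\Xi_*\mu=\lambda_Z$. Part (iii) identifies the torus coordinate with the mean Hessian of the potential $h$, as in Example~\ref{ex:pair}. Ergodicity of $\mu$ is used to ensure that the spatial averages of $\Psi_g$ along $v$ and along its partner have the same limit.

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Let $\Omega$, $\Psi_g$, $\phi$ be as in Proposition~\ref{prop:lift}. Let $\Omega'$ be the Borel set of $v\in\Omega\cap\mathcal R$ such that, for every $g\in\mathfrak J^2$, the averages of $\Psi_g(\sigma^nv)$ over $n\in[-N,N]^d$ converge to $\int\Psi_g\,d\mu$. By the pointwise ergodic theorem for $\mathbb Z^d$-actions, $\mu(\Omega')=1$.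

\emph{Almost every point of the torus occurs.} For a.e.\ $z$ we have $\mu_z(\Omega'\cap\Xi^{-1}(z))=1$ and, by Propositions~\ref{prop:haarZ} and~\ref{prop:haarY}, $\phi_*\mu_z=\lambda_z$. Fix such a $z$. The set $V=\phi(\Omega'\cap\Xi^{-1}(z))$ is the Borel image of a Borel set, hence analytic and measurable for the completion of $\lambda_z$. Every Borel set containing $V$ has $\phi_*\mu_z$-measure $1$, so $\lambda_z(V)=1$. The set of $v\in\Omega'$ for which $z=\Xi(v)$ is of this kind has full $\mu$-measure. Fix such a $v$. Since $\lambda_z$ is the translate of $\lambda_T$ by $\phi(v)$, for $\lambda_T$-a.e.\ $\tau$ there is $\tilde v\in\Omega'$ with $\Xi(\tilde v)=\Xi(v)$ and $\phi(\tilde v)=\phi(v)+\tau$. We discard $\tau=0$; then $\tilde v\ne v$.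

\emph{The mean Hessian.} Let $h$ be the integer-valued function of Lemma~\ref{lem:potential} for $y=v-\tilde v$, so $\tilde v=v-f\cdot h$. For $g\in\mathfrak J^2$ put
\[
s_g(n)=(g^*\cdot h)(n)-\Psi_g(\sigma^nv)+\Psi_g(\sigma^n\tilde v).
\]
This is additive in $g$. For $g\in I_d$, Proposition~\ref{prop:lift}(c) and \eqref{eq:Xi} give $s_g=K_g*y-K_g*v+K_g*\tilde v=0$. For $g\in\mathfrak J^2$, part (b) gives $s_g(n+e_i)=s_{u_ig}(n)$, so $s_g(n+e_i)-s_g(n)=s_{x_ig}(n)=0$ because $x_ig\in\mathfrak J^3\subset I_d$. Thus $s_g$ is a constant, and $g\mapsto s_g$ is an element of $\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb R)$. By Lemma~\ref{lem:free}, $A_{ij}=s_{x_ix_j}$ is a traceless symmetric matrix. With $g=x_ix_j$,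
\[
D_iD_jh(n)=A_{ij}+\Psi_g(\sigma^nv)-\Psi_g(\sigma^n\tilde v),
\]
and since $v,\tilde v\in\Omega'$, the averages of $D_iD_jh$ over $[-N,N]^d$ converge to $A_{ij}$.

\emph{All lifts occur.} Since $(g^*\cdot h)(0)\in\mathbb Z$, we have $\rho(s_g)=\phi(\tilde v)(g)-\phi(v)(g)=\tau(g)$. So $A$ is a preimage of $\tau$ under the map $\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb R)\to T$, $s\mapsto\rho\circ s$, which is the covering $\mathbb R^r\to\mathbb T^r$ with kernel $\Gamma$. For $B\in\Gamma$, the polynomial $q_B$ of \eqref{eq:qA} is integer-valued, $f\cdot q_B=0$ and $D_iD_jq_B=B_{ij}$. Replacing $h$ by $h+q_B$ keeps $\tilde v$ and changes the limits to $A+B$. So every preimage of a.e.\ $\tau$ occurs, and the preimage of a $\lambda_T$-null set is Lebesgue null.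
\end{proof}

\section{The kernel of $\xi_{I_d}$}\label{sec:kernel}

Lemma~\ref{lem:potential} gives potentials that are $O(|n|^3)$. The improvement to $o(|n|^3)$ comes from the fact that the kernels $K_g$, $g\in\mathfrak J^3$, have sum zero, so the third differences of the potential have small averages over large cubes, uniformly in the position of the cube.

\begin{lemma}\label{lem:growth}
The function $h$ of Lemma~\ref{lem:potential} satisfies $h(n)=o(|n|^3)$.
\end{lemma}

\begin{proof}
Let $g=x_ix_jx_k$. By Lemma~\ref{lem:ideal}, $\sum_mK_g(m)=\ell(g)=0$. Let $Q=\{0,\dots,N\}^d$ and $n\in\mathbb Z^d$. Then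
\[
\sum_{p\in n+Q}(K_g*y)(p)=\sum_mK_g(m)\sum_qy_q\,1_{n+Q-m}(q)=\sum_mK_g(m)\sum_qy_q\bigl(1_{n+Q-m}(q)-1_{n+Q}(q)\bigr),
\]
so the average of $K_g*y$ over $n+Q$ has modulus at most $\|y\|_\infty\sum_m|K_g(m)|\,\|1_{Q-m}-1_Q\|_1/|Q|$. This bound does not depend on $n$. The ratio $\|1_{Q-m}-1_Q\|_1/|Q|$ is at most $2$ and tends to $0$ as $N\to\infty$ for each $m$, so the bound tends to $0$ by dominated convergence. Let $\varepsilon_N\to0$ be its maximum over the finitely many $g$.

Fix $i,j$, let $G=D_iD_jh$, and let $G_N(n)$ be the average of $G$ over $n+Q$. Then $D_kG_N(n)$ is the average of $D_kG=K_{x_ix_jx_k}*y$ over $n+Q$, so $|G_N(n)|\le|G_N(0)|+\varepsilon_N|n|_1$. Also $|G-G_N|\le C\|y\|_\infty dN$, because third differences are bounded by $C\|y\|_\infty$. Hence $\limsup_{|n|\to\infty}|G(n)|/|n|_1\le\varepsilon_N$ for every $N$, so for each $\varepsilon>0$ there is $c_\varepsilon$ with $|D_iD_jh(p)|\le c_\varepsilon+\varepsilon|p|_1$ for all $i,j,p$. Summing twice along shortest paths from $0$, where $D_jh(0)=h(0)=0$, gives $|D_jh(n)|\le c_\varepsilon|n|_1+\varepsilon|n|_1^2$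 and $|h(n)|\le c_\varepsilon|n|_1^2+\varepsilon|n|_1^3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
Put $y=v-\tilde v$. Since $\Xi$ is additive, $\xi_{I_d}(v)=\xi_{I_d}(\tilde v)$ means $\Xi(y)=0$. In that case Lemmas~\ref{lem:potential} and~\ref{lem:growth} provide the required integer-valued $h$.

Conversely, let $y=f\cdot h$ with $h$ integer-valued and $o(|n|^3)$. Let $h_0$ be the real-valued function given by Lemma~\ref{lem:potential} for $y$, and let $b=h-h_0$. Then $f\cdot b=0$, and $b=o(|n|^3)$ by Lemma~\ref{lem:growth}. We show that $b$ is a polynomial. Since $b$ grows polynomially, $\hat b=\sum_nb(n)e^{-2\pi i\langle n,t\rangle}$ is a distribution on $\mathbb T^d$ with $\langle\hat b,e^{2\pi i\langle n,\cdot\rangle}\rangle=b(n)$. The distribution $\hat f\,\hat b$ takes the value $(f\cdot b)(n)=0$ on each $e^{2\pi i\langle n,\cdot\rangle}$, so it vanishes. A test function $\psi$ supported away from $0$ has the form $\hat f\cdot(\psi/\hat f)$ with $\psi/\hat f$ smooth, so $\langle\hat b,\psi\rangle=0$. A distribution supported at a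 point is a finite linear combination of derivatives of the Dirac mass there, and evaluating such a combination on $e^{2\pi i\langle n,\cdot\rangle}$ gives a polynomial in $n$.

If the top homogeneous part $b_k$ of $b$ had degree $k\ge3$, we could choose $n\in\mathbb Z^d$ with $b_k(n)\ne0$, and $b(jn)/j^k\to b_k(n)$ as $j\to\infty$ would contradict $b=o(|n|^3)$. So $b$ has degree at most $2$ and $f\cdot b=0$, and Lemma~\ref{lem:ideal} gives $g^*\cdot b=0$ for all $g\in I_d$. Therefore $K_g*y=g^*\cdot h_0=g^*\cdot h$ is integer-valued for all $g\in I_d$, that is, $\Xi(y)=0$.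
\end{proof}

The growth condition cannot be relaxed to $O(|n|^3)$. Let $p(n)=\frac12(n_1^3-3n_1n_2^2)$. Since $-f\cdot n_1^3=6n_1$ and $-f\cdot(n_1n_2^2)=2n_1$, we have $f\cdot p=0$. Let $h=\lfloor p\rfloor$, $b=p-h$ and $y=f\cdot h=-f\cdot b$, which is bounded. For $g=x_1x_2^2$, \eqref{eq:conv} gives $K_g*y=g^*\cdot h-D_1D_2^2p=g^*\cdot h+3$, an integer; but with $\frac12$ replaced by $\frac14$ in the definition of $p$ the same computation gives $g^*\cdot h+\frac32$, so that $\Xi(y)\ne0$ although $h=O(|n|^3)$.

\begin{thebibliography}{9}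

\bibitem{LSW}
Lind, Schmidt and Ward, \emph{Invent. Math.} \textbf{101} (1990), 593--629.

\bibitem{RS}
Rudolph and Schmidt, \emph{Invent. Math.} \textbf{120} (1995), 455--488.

\bibitem{SV}
Klaus Schmidt and Evgeny Verbitskiy, \emph{Abelian Sandpiles and the Harmonic Model}, arXiv:0901.3124 (2009).

\end{thebibliography}
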